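
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Embedding locally finite metric spaces:\\ Banach spaces near $\ell_2$ in which finite determination\\ costs a definite factor}


\begin{abstract}
For a Banach space $X$ write $D(X)\le\alpha$ if, for every $C\ge1$, every locally finite metric space whose finite subsets all embed into $X$ with distortion at most $C$ itself embeds into $X$ with distortion at most $\alpha C$. We show that $D(X)>1^+$ can occur, that is, the factor $\alpha$ cannot always be taken arbitrarily close to $1$. For each $\lambda\in[\frac12,1)$ we exhibit a space $X_\lambda$ isomorphic to $\ell_2$, with Banach--Mazur distance to $\ell_2$ at most $\lambda^{-1/2}$, for which the infimum of the admissible factors is exactly $\sqrt{2-\lambda}$. These values fill the interval $(1,\sqrt{3/2}\,]$.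
\end{abstract}

\section{The question and the answer}

\subsection*{Finite determination}

A metric space is \emph{locally finite} if every ball in it is a finite set. The \emph{distortion} of a bilipschitz embedding $f$ of a metric space $(A,d)$ into a Banach space $X$ is $\|f\|_{\mathrm{Lip}}\cdot\|f^{-1}\|_{\mathrm{Lip}}$, where $f^{-1}$ is defined on $f(A)$. After multiplying $f$ by a constant, distortion at most $C$ means
\[
d(a,b)\le\|f(a)-f(b)\|\le C\,d(a,b)\qquad(a,b\in A).
\]

How much is lost in passing from the finite subsets of a locally finite space to the whole space? For a real number $\alpha\ge1$ write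
\begin{itemize}
\item $D(X)\le\alpha$ if, for every $C\ge1$ and every locally finite metric space $A$ all of whose finite subsets admit bilipschitz embeddings into $X$ with distortions $\le C$, the space $A$ itself admits a bilipschitz embedding into $X$ with distortion $\le\alpha C$;
\item $D(X)=\alpha^+$ if $D(X)\le\alpha+\varepsilon$ for every $\varepsilon>0$, while $D(X)\le\alpha$ does not hold;
\item $D(X)\le\alpha^+$ if $D(X)=\alpha^+$ or $D(X)\le\alpha$.
\end{itemize}
It is known that there is a universal $\alpha_0$ such that $D(X)\le\alpha_0$ for every Banach space $X$. Write $D(X)>1^+$ if $D(X)\le1^+$ fails, that is, if $D(X)\le1+\varepsilon$ fails for some $\varepsilon>0$. The following question was posed in \cite{OO}: \emph{do there exist Banach spaces $X$ with $D(X)>1^+$?}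

\subsection*{What one would guess}

In Hilbert space nothing is lost, by compactness. We recall the argument, since its failure in general is our subject. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$, that is, a family of infinite subsets of $\mathbb N$ closed under supersets and finite intersections and containing each set or its complement. Every bounded real sequence $(t_n)$ has a limit $\lim_{\mathcal U}t_n$ along $\mathcal U$. The \emph{ultrapower} of a Hilbert space $H$ is the space of bounded sequences in $H$ modulo those with $\lim_{\mathcal U}|x_n|=0$. With the inner product $\langle[x_n],[y_n]\rangle=\lim_{\mathcal U}\langle x_n,y_n\rangle$ it is again a Hilbert space.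

Let $A$ be locally finite, with all finite subsets embeddable into $\ell_2$ with distortion $\le C$. Fix $O\in A$ and let $B(n)$ be the closed ball of radius $n$ about $O$. Choose $f_n:B(n)\to\ell_2$ with $f_n(O)=0$ and $d(a,b)\le|f_n(a)-f_n(b)|\le C\,d(a,b)$, and put $f_n=0$ off $B(n)$. Then $F(a)=[f_n(a)]$ satisfies the same two inequalities on all of $A$. As $A$ is a countable union of finite balls, $F(A)$ is countable and lies in a separable subspace of the ultrapower. Such a subspace is isometric to a subspace of $\ell_2$. Hence $D(\ell_2)\le1$.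

For a general $X$ the same argument embeds $A$ into an ultrapower of $X$, with no loss, and the difficulty is to return to $X$. Each ball of $A$ can be returned, but differently for different radii, and one must pass from one placement to the next. Since this passage may be spread over an enormous range of radii, the error caused by the \emph{speed} of the change can be made as small as we like. This suggests the guess $D(X)\le1^+$. The guess can fail when every route between two placements goes through a bad intermediate position. We build spaces in which this happens.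

\subsection*{The spaces and the results}

All spaces are real, and $|\cdot|$ always denotes a Euclidean or Hilbert norm on vectors. We call $|x|^2$ the \emph{mass} of $x$. For $\lambda\in[\frac12,1)$ let $X_\lambda$ be the space of sequences $x=(x_k)_{k\ge1}$ with $x_k\in\ell_2^k$ and $|x|^2:=\sum_k|x_k|^2<\infty$, normed by
\[
N(x)^2=\max\Big\{\sup_k|x_k|^2,\ \lambda\sum_k|x_k|^2\Big\}.
\]
We call $x_k$ the $k$-th \emph{block} of $x$, and $P_k$ denotes the map $x\mapsto x_k$. As a maximum of two norms, $N$ is a norm. Since
\begin{equation}\label{eq:equiv}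
\lambda|x|^2\le N(x)^2\le|x|^2,\qquad |P_kx|\le N(x),
\end{equation}
$X_\lambda$ is a Banach space isomorphic to $\ell_2$, and $d_{BM}(X_\lambda,\ell_2)\le\lambda^{-1/2}$.

The norm rewards concentration: a vector of mass $1$ has norm $1$ if it sits in one block, and norm as small as $\sqrt\lambda$ if it is spread out. Each block is finite-dimensional, but the dimensions are unbounded. So every finite subset of $\ell_2$ fits isometrically into one block, while a subset with infinite-dimensional span fits isometrically into no single block.

\begin{theorem}\label{thm:lower}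
For every $\lambda\in[\frac12,1)$ there is a locally finite metric space $A$, all of whose finite subsets embed isometrically into $X_\lambda$, such that $A$ has no bilipschitz embedding into $X_\lambda$ with distortion $<\sqrt{2-\lambda}$. Hence $D(X_\lambda)\le\alpha$ fails for every $1\le\alpha<\sqrt{2-\lambda}$, and in particular $D(X_\lambda)>1^+$.
\end{theorem}

\begin{theorem}\label{thm:upper}
For every $\lambda\in[\frac12,1)$ and $\varepsilon>0$ we have $D(X_\lambda)\le\sqrt{2-\lambda}+\varepsilon$. Consequently $\inf\{\alpha:D(X_\lambda)\le\alpha\}=\sqrt{2-\lambda}$.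
\end{theorem}

As $\lambda$ runs over $[\frac12,1)$, the number $\sqrt{2-\lambda}$ runs over $(1,\sqrt{3/2}\,]$, and $\lambda^{-1/2}\to1$ as $\lambda\to1$. This gives the following consequence.

\begin{corollary}\label{cor}
Every $\alpha\in(1,\sqrt{3/2}\,]$ equals $\inf\{\beta:D(X)\le\beta\}$ for some $X$ isomorphic to $\ell_2$. Spaces with $D(X)>1^+$ occur arbitrarily close to $\ell_2$ in Banach--Mazur distance, although $D(\ell_2)\le1$.
\end{corollary}

The arguments below do not decide whether $D(X_\lambda)\le\sqrt{2-\lambda}$ or $D(X_\lambda)=(\sqrt{2-\lambda})^+$, nor whether some $X$ has optimal constant larger than $\sqrt{3/2}$.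

Throughout, $\tau:=\dfrac{1-\lambda}{\lambda}$, so that $\lambda(1+\tau)=1$. We have $\tau>0$ because $\lambda<1$, and $\tau\le1$ because $\lambda\ge\frac12$.

\section{The idea: a 4-cycle must put its diagonal into one block}\label{sec:idea}

Take $\lambda=\frac12$, and consider the 4-cycle: points $p,b^+,p',b^-$ in cyclic order, with consecutive distances $1$ and both diagonals $2$. Let $f$ be an isometric embedding of it into $X_{1/2}$, and let $u=f(p)-f(p')$ and $v=f(b^+)-f(b^-)$ be the images of the diagonals. In any Hilbert space
\begin{equation}\label{eq:quad}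
|a-b|^2+|b-c|^2+|c-e|^2+|e-a|^2-|a-c|^2-|b-e|^2=|a-b+c-e|^2\ge0 .
\end{equation}
Use this with the Hilbert norm $|\cdot|$ and the points $f(p),f(b^+),f(p'),f(b^-)$. By \eqref{eq:equiv} each side has mass at most $2N^2=2$, and $|v|^2\ge N(v)^2=4$. Hence $|u|^2\le4\cdot2-4=4$. But $N(u)^2=4$, while $\frac12|u|^2\le2$, so the value $4$ must come from the other term of the maximum: one block of $u$ has mass $4$. Thus \emph{all of $u$ lies in a single block}.

If $f$ is only an embedding with distortion $D$, normalized to be noncontracting, then \eqref{eq:quad} gives $|u|^2\le8D^2-4$. Some block of $u$ is still forced to have mass at least $4$ as long as this bound ensures $\frac12|u|^2<4$, that is, as long as $D^2<\frac32$. This is the constant of Theorem~\ref{thm:lower} for $\lambda=\frac12$.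

Here is how this leads to a contradiction in the isometric case. Suppose a set $P\subset\ell_2$ sits isometrically in a metric space $A$ in which every pair $p\ne p'$ in $P$ is a diagonal of a 4-cycle, scaled to have diagonals $|p-p'|$, and let $f:A\to X_{1/2}$ be isometric. Each difference $f(p)-f(p')$ lies in one block, the \emph{carrier} of the pair. If the pairs $(p,p')$ and $(p,p'')$ had different carriers, then $f(p')-f(p'')$ would have a block of norm $|p-p'|$, which is impossible if $|p'-p''|<|p-p'|$. So the carrier cannot change while one moves an endpoint of a long pair in short steps. If all long pairs in $P$ can be joined by such moves, they all have the same carrier $k_0$. But then large parts of $P$ embed in the finite-dimensional space $\ell_2^{k_0}$, and this is impossible if $P$ contains, for every $n$, about $n$ points in a ball of radius $n$ at mutual distances $\sqrt2\,n$.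

Two things remain: to build $A$ so that it is locally finite, and to make the argument stable under distortion.

\section{The lower bound}

\subsection*{The space $A$}

Let $Y=\ell_2\oplus\mathbb R$ with the norm
\[
\|(x,t)\|^2=\max\{|x|^2,\ t^2,\ \lambda(|x|^2+t^2)\}.
\]
This is the norm of a vector of $X_\lambda$ with two blocks $x$ and $t$, except that the first is now infinite-dimensional. We identify $x\in\ell_2$ with $(x,0)$, so that $\|x\|=|x|$ on $\ell_2$. Let $(e_i)$ be the unit vector basis of $\ell_2$.

We want points $ne_i$, $2\le i\le n$, at each scale $n$, joined to each other and to $0$ by steps of length at most $\sqrt2$. For local finiteness, only finitely many directions $e_i$ may occur at each scale. This leads to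
\[
P=\{me_1:\ m\ge0\}\cup\{me_1+le_i:\ i\ge2,\ m,l\ge0,\ m+l\ge i\},
\]
with $m,l$ integers. Next we make every pair $p\ne p'$ in $P$ a diagonal of a rhombus. Let $d=|p-p'|$. With half-diagonals $d/2$ in $\ell_2$ and $t$ in $\mathbb R$, the sides have squared norm $\max\{d^2/4,\ t^2,\ \lambda(d^2/4+t^2)\}$. The largest $t$ for which this is still $d^2/4$ is $t=\sqrt\tau\,d/2$, since $\lambda(1+\tau)=1$ and $\tau\le1$. So put
\[
A=P\cup\Big\{b^{\pm}_{p,p'}:=\Big(\frac{p+p'}2,\ \pm\frac{\sqrt\tau}2|p-p'|\Big):\ p,p'\in P\Big\}\subset Y
\]
with the metric of $Y$. For $\lambda=\frac12$ we have $\tau=1$, and the rhombi are the 4-cycles of Section~\ref{sec:idea}, up to scaling.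

\emph{$A$ is locally finite.} It suffices to consider balls centered at $0$. For the points of $P$ with $i\ge2$ we have $|me_1+le_i|\ge(m+l)/\sqrt2\ge i/\sqrt2$. So a bounded part of $P$ involves finitely many $i$ and finitely many $m,l$, and is finite. If $\|b^\pm_{p,p'}\|\le R$, then $|p+p'|\le2R$ and $|p-p'|\le2R/\sqrt\tau$. Hence $|p|^2+|p'|^2=\frac12(|p+p'|^2+|p-p'|^2)$ is bounded, and there are finitely many such $p,p'$.

\emph{Finite subsets of $A$ embed isometrically into $X_\lambda$.} A finite subset lies in $\mathrm{span}(e_1,\dots,e_n)\oplus\mathbb R$ for some $n$. Map $\mathrm{span}(e_1,\dots,e_n)$ isometrically onto block $n$, and $(0,1)$ to a unit vector of block $n+1$. By the definition of the two norms this is a linear isometry into $X_\lambda$.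

\subsection*{Carriers}

To prove Theorem~\ref{thm:lower} by contradiction, assume from now on that $f:A\to X_\lambda$ has distortion at most $D$, where $D\ge1$ and $D^2<2-\lambda$. After scaling,
\begin{equation}\label{eq:f}
\|a-b\|\le N(f(a)-f(b))\le D\|a-b\|\qquad(a,b\in A).
\end{equation}
Put $\rho:=(D^2-1)/\lambda$. Then $0\le\rho<\frac{1-\lambda}\lambda=\tau\le1$. By the next lemma, $\rho$ bounds the part of a diagonal that may lie outside its carrier.

\begin{lemma}\label{lem:carrier}
Let $p\ne p'$ in $P$, $d=|p-p'|$ and $u=f(p)-f(p')$. There is a unique $k=:\kappa(p,p')$ with $|u_k|\ge d$. Moreover $\sum_{l\ne k}|u_l|^2\le\rho d^2$.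
\end{lemma}

\begin{proof}
Let $b^\pm=b^\pm_{p,p'}$. Then $\|b^+-b^-\|=\|(0,\sqrt\tau\,d)\|=\sqrt\tau\,d$. Each of the four sides $p-b^\pm$, $p'-b^\pm$ has the form $(v,t)$ with $|v|=d/2$ and $|t|=\sqrt\tau\,d/2$, so its squared norm is $\frac{d^2}4\max\{1,\tau,\lambda(1+\tau)\}=\frac{d^2}4$.

Apply \eqref{eq:quad} in the Hilbert norm $|\cdot|$ to $f(p),f(b^+),f(p'),f(b^-)$. By \eqref{eq:equiv} and \eqref{eq:f}, each side has mass at most $\lambda^{-1}D^2d^2/4$, and the diagonal $f(b^+)-f(b^-)$ has mass at least $\tau d^2$. Therefore
\[
|u|^2\le\Big(\frac{D^2}\lambda-\tau\Big)d^2=\frac{D^2-1+\lambda}\lambda\,d^2=(1+\rho)d^2 .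
\]
Since $D^2<2-\lambda$, the right-hand side is less than $d^2/\lambda$, so $\lambda|u|^2<d^2$. But $N(u)^2\ge d^2$, hence $\sup_k|u_k|^2\ge d^2$. This supremum is attained because $(|u_k|^2)$ is summable. If $|u_k|\ge d$, the other blocks have total mass at most $(1+\rho)d^2-d^2=\rho d^2$. As $\rho d^2<d^2$, no other block has norm $\ge d$.
\end{proof}

Clearly $\kappa(p,p')=\kappa(p',p)$.

\begin{lemma}\label{lem:stable}
Let $L_0:=\sqrt2\,(D+\sqrt\rho)/(1-\sqrt\rho)$. If $p,p',p''\in P$, $p''\ne p$, $|p'-p''|\le\sqrt2$ and $|p-p'|>L_0$, then $\kappa(p,p')=\kappa(p,p'')$.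
\end{lemma}

\begin{proof}
Suppose $k=\kappa(p,p')\ne\kappa(p,p'')$. By Lemma~\ref{lem:carrier},
\[
|P_k(f(p')-f(p))|\ge|p-p'|,\qquad |P_k(f(p'')-f(p))|\le\sqrt\rho\,|p-p''|\le\sqrt\rho\,(|p-p'|+|p'-p''|).
\]
Subtracting and using $|P_kx|\le N(x)$ and \eqref{eq:f}, we get
\[
D|p'-p''|\ge|P_k(f(p')-f(p''))|\ge(1-\sqrt\rho)|p-p'|-\sqrt\rho\,|p'-p''| .
\]
Hence $(1-\sqrt\rho)|p-p'|\le\sqrt2\,(D+\sqrt\rho)$, which contradicts $|p-p'|>L_0$.
\end{proof}

\subsection*{All long pairs used below have the same carrier}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]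
Fix an integer $n_1>\max\{\sqrt2\,L_0,2\}$ and let $n\ge n_1$. In each of the following chains of pairs one endpoint is fixed and the other moves through points of $P$ in steps of length at most $\sqrt2$. All pairs have length at least $n_1/\sqrt2>L_0$. So by Lemma~\ref{lem:stable} the carrier $\kappa$ is constant along each chain.
\begin{enumerate}
\item The pairs $(0,me_1)$, $m\ge n_1$, have length $m$. Thus $\kappa(0,me_1)=:k_0$ does not depend on $m$.
\item Let $2\le j\le n$. The pairs $(0,(n-l)e_1+le_j)$, $l=0,\dots,n$, have length at least $n/\sqrt2$ and begin with $(0,ne_1)$. Hence $\kappa(0,ne_j)=k_0$.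
\item Let $2\le i\le n$. The pairs $(ne_i,le_1)$, $l=0,\dots,n$, have length $\sqrt{n^2+l^2}\ge n$ and begin with $(ne_i,0)$. Hence $\kappa(ne_i,ne_1)=k_0$.
\item Let $2\le i,j\le n$, $i\ne j$. The pairs $(ne_i,(n-l)e_1+le_j)$, $l=0,\dots,n$, have length at least $n$ and begin with $(ne_i,ne_1)$. Hence $\kappa(ne_i,ne_j)=k_0$.
\end{enumerate}
The points used are in $P$: the coordinates of $(n-l)e_1+le_j$ have sum $n\ge j$.

So for every $n\ge n_1$ the points $g_i=P_{k_0}f(ne_i)\in\ell_2^{k_0}$, $2\le i\le n$, satisfy
\[
|g_i-g_j|\ge|ne_i-ne_j|=\sqrt2\,n\quad(i\ne j),\qquad |g_i-P_{k_0}f(0)|\le Dn .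
\]
The $n-1$ open balls of radius $n/\sqrt2$ about the $g_i$ are disjoint and lie in a ball of radius $(D+\frac1{\sqrt2})n$ of $\ell_2^{k_0}$. Comparing volumes, we get $n-1\le(1+\sqrt2\,D)^{k_0}$. Here $k_0$ and $D$ are fixed while $n$ is arbitrarily large, a contradiction. So $A$ has no embedding into $X_\lambda$ with distortion $<\sqrt{2-\lambda}$.

Since the finite subsets of $A$ embed isometrically, $D(X_\lambda)\le\alpha$, used with $C=1$, would give an embedding of $A$ with distortion $\le\alpha$. So $D(X_\lambda)\le\alpha$ fails for $1\le\alpha<\sqrt{2-\lambda}$. If $D(X_\lambda)\le1^+$ held, then $D(X_\lambda)\le1+\varepsilon$ would hold for every $\varepsilon>0$, and this fails when $1+\varepsilon<\sqrt{2-\lambda}$.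
\end{proof}

\section{The upper bound}

\subsection*{Moving one component from block to block}

We first look at what the lower bound leaves open in the space $Y=\ell_2\oplus\mathbb R$ when $\lambda=\frac12$. In this case $\|(x,t)\|=\max\{|x|,|t|\}$. Restrict $x$ to a finite-dimensional subspace, place isometric copies of $x$ in two large blocks with coefficients $c,c'\ge0$, and place $t$ in a third block. The image of $(x,t)$ has
\[
N^2=\max\Big\{c^2|x|^2,\ c'^2|x|^2,\ t^2,\ \tfrac12\big((c^2+c'^2)|x|^2+t^2\big)\Big\}.
\]
To move $x$ from the first block to the second we must lead $(c,c')$ from $(1,0)$ to $(0,1)$. If vectors with $t=0$ are not to shrink, then $\max\{c^2,c'^2\}\ge1$ is needed throughout, so at some moment $c=c'\ge1$. The cheapest way is to raise $c'$ to $1$ and only then to lower $c$. The worst position is $(1,1)$, where $N^2=\max\{t^2,|x|^2+\frac12t^2\}\le\frac32\|(x,t)\|^2$, with equality for $|x|=|t|$. So moving costs a factor $\sqrt{3/2}$, exactly the threshold of Theorem~\ref{thm:lower}. If the move is spread over a huge range of radii, the change of the coefficients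 themselves costs almost nothing.

For a general $A$ there are two further difficulties. First, we do not start in $Y$ but with embeddings of finite sets into $X_\lambda$; a limit of these has possibly infinitely many infinite-dimensional components, which are limits of blocks, and also a diffuse part, whose mass is spread over so many blocks that each carries a vanishing share. Second, if several components are moved at the same time, the costs add up. We shall move only one at a time.

For the rest of the section fix $\lambda\in[\frac12,1)$, write $X=X_\lambda$, and fix a locally finite space $A$ and $C\ge1$ such that all finite subsets of $A$ embed into $X$ with distortion $\le C$. Fix $O\in A$; put $|a|:=d(a,O)$ for $a\in A$ and $B(r):=\{a\in A:|a|\le r\}$, a finite set. In particular $A$ is countable.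

\subsection*{A limit embedding}

For $n\in\mathbb N$ choose $f_n:B(n)\to X$ with $f_n(O)=0$ and
\[
d(a,b)\le N(f_n(a)-f_n(b))\le C\,d(a,b)\qquad(a,b\in B(n)),
\]
and put $f_n(a)=0$ for $a\notin B(n)$. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$ and $\mathcal H$ the ultrapower of the Hilbert space $(X,|\cdot|)$. By \eqref{eq:equiv} we have $|f_n(a)|\le\lambda^{-1/2}C|a|$ for all $n$, so $F(a):=[f_n(a)]\in\mathcal H$ is defined, and $F(O)=0$.

The ultrapower has its own blocks. For a sequence $(k_n)$ of positive integers let $\theta=[k_n]$ be its class modulo equality on a set of $\mathcal U$. Regard $P_k$ as an orthogonal projection of $(X,|\cdot|)$ and put $P_\theta[x_n]=[P_{k_n}x_n]$. This is an orthogonal projection of $\mathcal H$. If $\theta=[k_n]$ and $\theta'=[k_n']$ are different, then $k_n\ne k_n'$ on a set of $\mathcal U$, so $P_\theta P_{\theta'}=0$. For $x=[x_n]\in\mathcal H$,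
\begin{equation}\label{eq:limN}
\lim_{\mathcal U}N(x_n)^2=\max\Big\{\sup_\theta|P_\theta x|^2,\ \lambda|x|^2\Big\}.
\end{equation}
Indeed, if $k_n$ is chosen to maximize $|P_kx_n|$ over $k$ and $\theta=[k_n]$, then $\lim_{\mathcal U}\sup_k|P_kx_n|^2=|P_\theta x|^2$, and every other $\theta'$ satisfies $|P_{\theta'}x|\le|P_\theta x|$.

By Bessel's inequality, for each $a$ only countably many $\theta$ satisfy $P_\theta F(a)\ne0$. As $A$ is countable, only countably many $\theta$ occur for some $a\in A$. Enumerate these as $\theta_1,\theta_2,\dots$, and put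
\[
F_k=P_{\theta_k}F\quad(k\ge1),\qquad F_0=F-\sum_{k\ge1}F_k ,
\]
where $F_k:=0$ for the remaining $k\ge1$ if there are only finitely many $\theta_k$. Let $H_k$ be the closed span of $F_k(A)$ for $k\ge0$. The $H_k$ are separable and mutually orthogonal. For $a,b\in A$ put $U_k=U_k(a,b)=|F_k(a)-F_k(b)|^2$. For all large $n$ both $a$ and $b$ belong to $B(n)$, so \eqref{eq:limN}, applied to $x=F(a)-F(b)$, gives
\begin{equation}\label{eq:M}
d(a,b)^2\le M\le C^2d(a,b)^2,\qquad M=M(a,b):=\max\Big\{\sup_{k\ge1}U_k,\ \lambda\sum_{k\ge0}U_k\Big\}.
\end{equation}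
The diffuse part $F_0$ enters only through the total mass. Taking the second point to be $O$, we also get
\begin{equation}\label{eq:Fb}
|F(b)|^2\le\lambda^{-1}C^2|b|^2\qquad(b\in A).
\end{equation}

\subsection*{The transition path}

For general $\lambda$ a vector placed in two blocks with coefficients $x,y$ must not shrink, so we need $\max\{x^2,y^2,\lambda(x^2+y^2)\}\ge1$ all the way from $(1,0)$ to $(0,1)$. We travel along the curve where this maximum equals $1$ (Figure~\ref{fig:path}). Let $\gamma=(x,y):[0,1]\to[0,1]^2$ be the constant speed parametrization of the following curve: the segment from $(1,0)$ to $(1,\sqrt\tau)$; then the shorter arc of the circle $x^2+y^2=1/\lambda$ from $(1,\sqrt\tau)$ to $(\sqrt\tau,1)$; then the segment from $(\sqrt\tau,1)$ to $(0,1)$. Both $(1,\sqrt\tau)$ and $(\sqrt\tau,1)$ lie on the circle since $1+\tau=1/\lambda$. For $\lambda=\frac12$ the arc is the single point $(1,1)$. Let $\Lambda$ be the length of the curve, so that $x$ and $y$ are $\Lambda$-Lipschitz. For all $s\in[0,1]$,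
\begin{equation}\label{eq:path}
x^2,y^2\le1,\qquad 1\le x^2+y^2\le\frac1\lambda,\qquad \max\{x^2,\ y^2,\ \lambda(x^2+y^2)\}\ge1 .
\end{equation}
On the segments one coordinate is $1$ and the other lies in $[0,\sqrt\tau]$, with $\sqrt\tau\le1$. On the arc $x^2+y^2=1/\lambda$, and the larger coordinate is greatest at the ends, where it is $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\draw[->] (-0.05,0)--(1.5,0) node[right] {$x$};
\draw[->] (0,-0.05)--(0,1.4) node[above] {$y$};
\draw[dashed] (1.2247,0) arc[start angle=0,end angle=90,radius=1.2247];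
\draw[very thick] (1,0)--(1,0.7071) arc[start angle=35.264,end angle=54.736,radius=1.2247] -- (0,1);
\fill (1,0) circle (0.018) node[below] {$(1,0)$};
\fill (0,1) circle (0.018) node[left] {$(0,1)$};
\fill (1,0.7071) circle (0.018) node[right=3pt] {$(1,\sqrt\tau)$};
\fill (0.7071,1) circle (0.018) node[above right] {$(\sqrt\tau,1)$};
\end{tikzpicture}
\caption{The transition path (thick), for $\lambda=\frac23$: the set in the first quadrant where $\max\{x^2,y^2,\lambda(x^2+y^2)\}=1$. The coordinates are the coefficients of a vector in its old and its new block. The dashed circle is $x^2+y^2=1/\lambda$.}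
\label{fig:path}
\end{figure}

\begin{remark}
The value $1/\lambda$ for $x^2+y^2$ cannot be avoided. A path in the quadrant from $(1,0)$ to $(0,1)$ crosses $x=y$, and there the last condition in \eqref{eq:path} reads $2\lambda x^2\ge1$ (recall $2\lambda\ge1$), that is, $x^2+y^2\ge1/\lambda$.
\end{remark}

\subsection*{The schedule}

Let $\delta\in(0,1)$, to be chosen small at the end, and put $R_n=e^{n/\delta}$ for $n\ge1$. In the $n$-th annulus $R_n\le r\le R_{n+1}$ only one component, with index $k(n)$, will be moved. A component may be infinite-dimensional; then no block has room for it at all radii, and it must be moved infinitely often. So let $k(1),k(2),\dots$ be a sequence of positive integers containing each positive integer infinitely often.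

Let
\[
s_n(r)=\min\{1,\max\{0,\ \delta\log(r/R_n)\}\}\quad(r>0),\qquad s_n(0)=0 .
\]
This function goes from $0$ to $1$ in the $n$-th annulus, and is constant before and after it. Fix $k\ge1$, and let $n_1<n_2<\cdots$ be the indices $n$ with $k(n)=k$ (they depend on $k$). Define $c_{k,i}:[0,\infty)\to[0,1]$ by $c_{k,1}(r)=x(s_{n_1}(r))$ and, for $i\ge2$,
\[
c_{k,i}(r)=\begin{cases} y(s_{n_{i-1}}(r)),& r\le R_{n_i},\\ x(s_{n_i}(r)),& r\ge R_{n_i}.\end{cases}
\]
At $r=R_{n_i}$ both expressions are $1$, since $n_{i-1}+1\le n_i$. So $c_{k,i}$ rises from $0$ to $1$ along $y$ in annulus $n_{i-1}$ (for $i=1$ it is $1$ from the start), stays $1$ up to annulus $n_i$, falls from $1$ to $0$ along $x$ in annulus $n_i$, and is $0$ from then on. This gives three properties.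
\begin{enumerate}
\item[(a)] Let $r\in[R_n,R_{n+1}]$. If $k\ne k(n)$, then exactly one $c_{k,i}(r)$ is nonzero, and it is $1$. If $k=k(n)$ and $n=n_i$, then $(c_{k,i}(r),c_{k,i+1}(r))=\gamma(s_n(r))$ and the other $c_{k,j}(r)$ vanish. If $r<R_1$, then $c_{k,1}(r)=1$ for all $k$ and the others vanish.
\item[(b)] $c_{k,i}(r)=0$ for $r>r_{k,i}:=R_{n_i+1}$.
\item[(c)] $|c_{k,i}(r)-c_{k,i}(r')|\le\Lambda\delta\,|\log r-\log r'|$ for $r,r'>0$.
\end{enumerate}
For (c), note that $s_n$ is $\delta$-Lipschitz as a function of $\log r$, so both pieces of $c_{k,i}$ are $\Lambda\delta$-Lipschitz in $\log r$, and they agree where they meet.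

\subsection*{The map}

The components $F_k$, $k\ge1$, go into even blocks, and the diffuse part goes into odd blocks.

Choose pairwise distinct even integers $J(k,i)\ge\#B(r_{k,i})$ for $k,i\ge1$. The span of $F_k(B(r_{k,i}))$ has dimension at most $J(k,i)$. Projecting $H_k$ orthogonally onto this span and embedding the span isometrically, we get linear maps $V_{k,i}:H_k\to\ell_2^{J(k,i)}$ of norm $\le1$ that are isometric on $\mathrm{span}\,F_k(B(r_{k,i}))$. We regard $\ell_2^{J(k,i)}$ as block $J(k,i)$ of $X$.

The diffuse part must be placed so that no single block carries more than a fraction $\lambda$ of its mass. As $\lambda\ge\frac12$, two equal halves suffice. Split the odd positive integers into two infinite sets $S_1,S_2$. For $q=1,2$ the space of all $x\in X$ supported on blocks in $S_q$ is, in the norm $|\cdot|$, a separable infinite-dimensional Hilbert space, so there is a linear isometry $W_q$ of $H_0$ into it. Put $W=2^{-1/2}(W_1+W_2)$. Then $|Wh|=|h|$, and every block of $Wh$ has mass at most $\frac12|h|^2\le\lambda|h|^2$.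

Define $g:A\to X$ by
\[
g(a)=WF_0(a)+\sum_{k\ge1}\sum_{i\ge1}c_{k,i}(|a|)\,V_{k,i}F_k(a).
\]
The summands occupy disjoint sets of blocks, so their masses add. By (a) and \eqref{eq:path}, $\sum_ic_{k,i}(r)^2\le1/\lambda$ for every $k$ and $r$. Hence the sum converges, $|g(a)|^2\le\lambda^{-1}|F(a)|^2<\infty$, and $g(a)\in X$.

\subsection*{The estimates}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $a\ne b$ in $A$ be labeled so that $r:=|a|\ge r':=|b|$, and let $d=d(a,b)$; then $r>0$. To compare $g(a)$ and $g(b)$ we use the coefficients of the \emph{outer} radius $r$ for both points, because the blocks in use at radius $r$ have room for both, and treat the difference as an error: $g(a)-g(b)=G+E$ with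
\begin{align*}
G&=W(F_0(a)-F_0(b))+\sum_{k,i}c_{k,i}(r)\,V_{k,i}(F_k(a)-F_k(b)),\\
E&=\sum_{k,i}(c_{k,i}(r)-c_{k,i}(r'))\,V_{k,i}F_k(b).
\end{align*}

\emph{The error term.} If $r'=0$, then $b=O$, $F(b)=0$ and $E=0$. Let $r'>0$. By (a), for each $k$ at most four indices $i$ give nonzero terms. Also $\log(r/r')\le(r-r')/r'\le d/r'$. By (c), $\|V_{k,i}\|\le1$ and \eqref{eq:Fb},
\[
N(E)^2\le|E|^2\le\sum_{k\ge1}4\Lambda^2\delta^2\frac{d^2}{r'^2}|F_k(b)|^2\le4\Lambda^2\delta^2\frac{d^2}{r'^2}|F(b)|^2\le\frac{4\Lambda^2\delta^2C^2}\lambda\,d^2 .
\]
Thus $N(E)\le\eta Cd$ with $\eta:=2\Lambda\delta\lambda^{-1/2}$.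

\emph{The block masses of $G$.} If $c_{k,i}(r)\ne0$, then $r\le r_{k,i}$ by (b), so $a,b\in B(r)\subset B(r_{k,i})$ and $|V_{k,i}(F_k(a)-F_k(b))|^2=U_k$. By (a), each $k\ge1$ with at most one exception $k_*$ contributes to $G$ the mass $U_k$ in one block. The exceptional $k_*$ contributes the masses $\xi U_{k_*}$ and $\zeta U_{k_*}$ in two blocks, where $(\xi,\zeta)=(x^2,y^2)$ for a point $(x,y)$ of the path $\gamma$, so that \eqref{eq:path} holds. If there is no exception, take $k_*=1$ and $(\xi,\zeta)=(1,0)$. Finally, the diffuse part contributes total mass $U_0$, with mass at most $\lambda U_0$ in each block.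

\emph{Upper bound for $N(G)$.} Since $\xi,\zeta\le1$, every block mass of $G$ is at most $\max\{\sup_{k\ge1}U_k,\lambda U_0\}\le M$. Moreover, using $\xi+\zeta\le1/\lambda$ and $U_{k_*}\le M$,
\[
\lambda|G|^2=\lambda\sum_{k\ge0}U_k+\lambda(\xi+\zeta-1)U_{k_*}\le M+(1-\lambda)M .
\]
So $N(G)^2\le(2-\lambda)M$.

\emph{Lower bound for $N(G)$.} If $M=\lambda\sum_{k\ge0}U_k$, then $N(G)^2\ge\lambda|G|^2\ge M$ because $\xi+\zeta\ge1$. Otherwise $M=U_j$ for some $j\ge1$, since the supremum of the summable sequence $(U_k)_{k\ge1}$ is attained. If $j\ne k_*$, some block of $G$ has mass $U_j=M$. If $j=k_*$, then $N(G)^2\ge\max\{\xi,\zeta,\lambda(\xi+\zeta)\}U_j\ge M$ by \eqref{eq:path}. In all cases $N(G)^2\ge M$.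

\emph{Conclusion.} By \eqref{eq:M} and the bounds for $E$ and $G$,
\[
(1-\eta C)\,d\le N(g(a)-g(b))\le(\sqrt{2-\lambda}+\eta)\,C\,d .
\]
Here $C$, $\lambda$ and $\Lambda$ are fixed, and $\eta\to0$ as $\delta\to0$. So, given $\varepsilon>0$, for small $\delta$ we have $\eta C<1$ and the distortion of $g$ is at most
\[
\frac{\sqrt{2-\lambda}+\eta}{1-\eta C}\,C\le(\sqrt{2-\lambda}+\varepsilon)C .
\]
Since $A$ and $C$ were arbitrary, $D(X_\lambda)\le\sqrt{2-\lambda}+\varepsilon$ for every $\varepsilon>0$. Together with Theorem~\ref{thm:lower} this gives $\inf\{\alpha:D(X_\lambda)\le\alpha\}=\sqrt{2-\lambda}$.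
\end{proof}

\begin{remark}
If all components were moved simultaneously, the upper bound would only give $\lambda|G|^2\le\lambda\cdot\frac1\lambda\sum_kU_k\le\frac1\lambda M$, and $\frac1\lambda>2-\lambda$ because $\lambda(2-\lambda)=1-(1-\lambda)^2<1$. Moving one component at a time, we multiply only one $U_k$, itself at most $M$, by a factor up to $1/\lambda$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{OO} Sofiya Ostrovska and Mikhail I. Ostrovskii, \emph{Distortion in the finite determination result for embeddings of locally finite metric spaces into Banach spaces}, arXiv:1510.05974 (2015).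
\end{thebibliography}

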